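# Cofinal families over a singular cardinal: squares against strong compactness

## 1. The value $n+1$ holds in $L$ and fails above a strongly compact cardinal

**Theorem 1 (main theorem).**

1. If $V=L$, then $\mathrm{VCcof}(\mathrm{cof}(\theta),\theta,\theta^{+n})=n+1$ for every singular $\theta$ (indeed every infinite $\theta$) and every $n<\omega$. So $\mathrm{Con}(\mathrm{ZFC})$ implies the consistency of the statement "for every singular $\theta$ and every $n<\omega$, $\mathrm{VCcof}(\mathrm{cof}(\theta),\theta,\theta^{+n})=n+1$".
2. If $\chi$ is strongly compact, $\theta$ is singular and $\mathrm{cof}(\theta)<\chi<\theta$ (for example $\theta=\chi^{+\omega}$), then $\mathrm{VCcof}(\mathrm{cof}(\theta),\theta,\theta^{+n})=\infty$ for all $1\le n<\omega$. So the statement in part 1 is not provable in ZFC, provided that ZFC + "there is a strongly compact cardinal" is consistent.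
3. Some large cardinal strength is needed for failure at $n=1$: if $\mathrm{VCcof}(\mathrm{cof}(\theta),\theta,\theta^{+})\neq 2$ for some singular $\theta$, then $\square_\theta$ fails and $0^\#$ exists.

In words: we want to cover all small subsets of a set of size $\theta^{+n}$ by members of a family whose members have size less than $\theta$. "Small" means of size less than $\mathrm{cof}(\theta)$. We ask how simple such a family can be, where simplicity is measured by VC-dimension. The number $\mathrm{VCcof}(\mathrm{cof}(\theta),\theta,\theta^{+n})$ is the smallest possible VC-dimension. ZFC proves that it is at least $n+1$. The question, from Ben-Neria, Kaplan and Peterzil, "Cofinal families of finite VC-dimension" (arXiv:2509.24744, 2025), is whether it is exactly $n+1$ for every singular $\theta$ and every $n$, or at least consistently so. Theorem 1 says that the equality is consistent relative to ZFC alone, and that it can fail badly: from $n=1$ on, the value can be infinite.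

The next section makes the words precise. Section 3 states the two theorems behind Theorem 1, one for each direction, and a fourth theorem that tabulates the values in both situations.

## 2. Shattering, cofinal families, and the case $n=0$

All families of sets are assumed to be nonempty.

**Definition (shattering, VC-dimension).** Let $\mathcal F$ be a family of subsets of a set $X$. A finite $s\subseteq X$ is *shattered* by $\mathcal F$ if for every $t\subseteq s$ there is $A\in\mathcal F$ with $A\cap s=t$. The *VC-dimension* $\mathrm{VC}(\mathcal F)$ is the supremum of the sizes of finite shattered sets, possibly $\infty$.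

A nonempty family shatters $\emptyset$, so $\mathrm{VC}(\mathcal F)\ge 0$. A chain under inclusion has VC-dimension at most $1$: to shatter $\{x,y\}$ we would need one member containing $x$ but not $y$ and one containing $y$ but not $x$, and these two are not comparable. If $\lambda\geq 1$ is finite, the family $[X]^{<\lambda}$ of all subsets of size less than $\lambda$ shatters no set $s$ of size $\lambda$, since no member contains all of $s$.

**Definition (cofinal families, VCcof).** Let $\lambda\le\theta\le\kappa$ be cardinals. A family $\mathcal F\subseteq[\kappa]^{<\theta}$ is *$\lambda$-cofinal* if every subset of $\kappa$ of size $<\lambda$ is contained in some member of $\mathcal F$. The minimal VC-dimension of a $\lambda$-cofinal $\mathcal F\subseteq[\kappa]^{<\theta}$ is denoted $\mathrm{VCcof}(\lambda,\theta,\kappa)$.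

Beware of the strict inequality: for finite $N$, "$N$-cofinal" concerns sets of at most $N-1$ points. So $1$-cofinal means nothing beyond nonempty, and $2$-cofinal means that the members cover $\kappa$. We use the same words for families on any set $Y$.

**Restriction.** If $\mathcal F$ is $\lambda$-cofinal on $\kappa$ and $Y\subseteq\kappa$, put $\mathcal F|Y=\{A\cap Y:A\in\mathcal F\}$. This family is $\lambda$-cofinal on $Y$, and a subset of $Y$ shattered by $\mathcal F|Y$ is shattered by $\mathcal F$, so $\mathrm{VC}(\mathcal F|Y)\le\mathrm{VC}(\mathcal F)$. Hence $\mathrm{VCcof}(\lambda,\theta,\kappa)$ is monotone (weakly increasing) in $\kappa$. It is also monotone in $\lambda$, because a $\lambda'$-cofinal family is $\lambda$-cofinal when $\lambda\le\lambda'$.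

**The case $n=0$ by hand.** Let $\theta$ be an infinite cardinal. The family $\mathcal F_0=\{\alpha:\alpha<\theta\}$ of proper initial segments of $\theta$ consists of sets of size $<\theta$. It is $\mathrm{cof}(\theta)$-cofinal, because a set of fewer than $\mathrm{cof}(\theta)$ ordinals below $\theta$ is bounded below $\theta$. It is a chain, so $\mathrm{VC}(\mathcal F_0)\le 1$. Conversely, let $\mathcal F\subseteq[\theta]^{<\theta}$ be $2$-cofinal. Take any $A\in\mathcal F$, then a point $x\in\theta\setminus A$, then $A'\in\mathcal F$ with $x\in A'$. The sets $A,A'$ shatter $\{x\}$. So $\mathrm{VCcof}(\mathrm{cof}(\theta),\theta,\theta)=1$ in ZFC, for every infinite $\theta$. All the difficulty starts at $\theta^+$.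

## 3. Squares hold the value down, ultrafilters push it up

**Definition (square).** For an infinite cardinal $\kappa$, $\square_\kappa$ says that there are sets $C_\gamma$, for limit $\gamma<\kappa^+$, such that $C_\gamma$ is club in $\gamma$, $\mathrm{otp}(C_\gamma)\le\kappa$, and $C_{\gamma'}=C_\gamma\cap\gamma'$ for every limit point $\gamma'<\gamma$ of $C_\gamma$.

For example, $\square_\omega$ is a theorem of ZFC: let $C_\gamma$ be any cofinal subset of $\gamma$ of order type $\omega$. Such a set has no limit points below $\gamma$, so it is club and the last condition is vacuous. For $\kappa>\omega$ the last condition, coherence, has content. Jensen (*The fine structure of the constructible hierarchy*, 1972) proved that if $V=L$, then $\square_\kappa$ holds for all infinite $\kappa$.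

**Theorem 2.** Let $\theta$ be an infinite cardinal and $n<\omega$, and suppose $\square_{\theta^{+k}}$ holds for all $k<n$. Then $\mathrm{VCcof}(\mathrm{cof}(\theta),\theta,\theta^{+n})=n+1$.

**Theorem 3.** Let $\theta$ be singular, $\mu=\mathrm{cof}(\theta)$, $\kappa\ge\theta$ a cardinal, and let $U$ be an ultrafilter on $\kappa$ such that

* (U1) no member of $U$ has size $<\theta$;
* (U2) every $g:\kappa\to\mu$ is bounded by some $i<\mu$ on a set in $U$.

Then for every finite $N\ge1$, every $N$-cofinal $\mathcal F\subseteq[\kappa]^{<\theta}$ has $\mathrm{VC}(\mathcal F)\ge N-1$. In particular every $\omega$-cofinal $\mathcal F\subseteq[\kappa]^{<\theta}$ has infinite VC-dimension.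

The two conditions pull against each other. On $\kappa=\theta=\sup_{i<\mu}\theta_i$ (with $\theta_i<\theta$) no such $U$ exists: apply (U2) to $g(\beta)=\min\{i:\beta<\theta_i\}$. If $g$ is bounded by $i$ on $X\in U$, then $X\subseteq\sup_{j\le i}\theta_j<\theta$, against (U1). This agrees with the value $1$ that we computed for $n=0$.

**Theorem 4 (values in both situations).** Let $\theta$ be singular, $n<\omega$, $1\le\lambda\le\theta$.

* (ZFC) If $\lambda\le n+2$, then $\mathrm{VCcof}(\lambda,\theta,\theta^{+n})=\lambda-1$. If $\lambda>\mathrm{cof}(\theta)$, then $\mathrm{VCcof}(\lambda,\theta,\theta^{+n})=\infty$.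
* If $\square_{\theta^{+k}}$ holds for all $k<n$ (for example if $V=L$), then in the remaining range $n+2\le\lambda\le\mathrm{cof}(\theta)$ the value is $n+1$.
* If $n\ge1$ and $\theta^{+n}$ carries $U$ as in Theorem 3 (for example if $\mathrm{cof}(\theta)<\chi<\theta$ with $\chi$ strongly compact), then the value is $\lambda-1$ for finite $\lambda$ and $\infty$ for infinite $\lambda$.

## 4. One more point for each successor cardinal: the ZFC lower bounds

The problem comes with two known facts that we need. Both have short proofs, and the first proof is the model for Theorem 3, so we give them.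

**Lemma 5.** Let $\kappa$ be an infinite cardinal, $n<\omega$, and let $\mathcal F\subseteq[\kappa^{+n}]^{<\kappa}$ be $(n+2)$-cofinal. Then $\mathrm{VC}(\mathcal F)\ge n+1$.

*Proof.* Induction on $n$. The case $n=0$ is the argument at the end of Section 2: a member $A$, a point $x\notin A$, and a member containing $x$ shatter $\{x\}$.

Let $n\ge1$ and $Y=\kappa^{+(n-1)}$. For $\beta<\kappa^{+n}$ let $\mathcal F_\beta=\{A\in\mathcal F:\beta\in A\}$. If $x\subseteq Y$ has at most $n$ points, then $x\cup\{\beta\}$ has at most $n+1$ points and so is contained in a member of $\mathcal F$. Therefore $\mathcal F_\beta|Y$ is $(n+1)$-cofinal on $Y$. By induction it shatters some $s_\beta\subseteq Y$ of size $n$. There are $\kappa^{+n}$ many $\beta$ and only $\kappa^{+(n-1)}$ finite subsets of $Y$. Since $\kappa^{+n}$ is regular, there are a set $X\subseteq\kappa^{+n}$ of size $\kappa^{+n}$ and a fixed $s$ with $s_\beta=s$ for all $\beta\in X$. For $\beta\in X$ and $t\subseteq s$ choose $A_t(\beta)\in\mathcal F$ with $\beta\in A_t(\beta)$ and $A_t(\beta)\cap s=t$.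

Fix $\beta_0\in X$. The set $s\cup\bigcup_{t\subseteq s}A_t(\beta_0)$ has size less than $\kappa^{+n}$, so we can pick $\beta\in X$ outside it. Then for each $t\subseteq s$
$$A_t(\beta)\cap(s\cup\{\beta\})=t\cup\{\beta\},\qquad A_t(\beta_0)\cap(s\cup\{\beta\})=t,$$
so $s\cup\{\beta\}$, of size $n+1$, is shattered by $\mathcal F$. $\square$

**Lemma 6.** If $\theta$ is singular, then every $\mathrm{cof}(\theta)^+$-cofinal $\mathcal F\subseteq[\theta]^{<\theta}$ has infinite VC-dimension.

*Proof.* Let $\mu=\mathrm{cof}(\theta)$ and $\theta=\sup_{i<\mu}\theta_i$ with infinite cardinals $\theta_i<\theta$. Let $\mathcal F_i=\{A\in\mathcal F:|A|\le\theta_i\}$, so $\mathcal F=\bigcup_{i<\mu}\mathcal F_i$. Some $\mathcal F_i$ is $\omega$-cofinal. Otherwise choose for each $i$ a finite $r_i\subseteq\theta$ contained in no member of $\mathcal F_i$. The set $\bigcup_{i<\mu}r_i$ has size at most $\mu$, so it lies in some $A\in\mathcal F$; this $A$ belongs to some $\mathcal F_i$ and contains $r_i$, a contradiction.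

Fix $i$ with $\mathcal F_i$ $\omega$-cofinal, and let $d<\omega$. Since $\theta$ is a limit cardinal, $(\theta_i^+)^{+d}<\theta$. Restrict $\mathcal F_i$ to a set of this size. The restricted family is $(d+2)$-cofinal and its members have size $<\theta_i^+$, so Lemma 5 gives $\mathrm{VC}(\mathcal F)\ge d+1$. As $d$ was arbitrary, $\mathrm{VC}(\mathcal F)=\infty$. $\square$

## 5. From $\theta$ to $\theta^+$: why arbitrary enumerations fail

We want to pass from a good family $\mathcal F$ on $\kappa$ to a good family on $\kappa^+$, raising the VC-dimension by only $1$. Take the smallest instance: $\theta=\kappa=\omega$, where $\mathcal F_0$ consists of the sets $m=\{0,\dots,m-1\}$.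

**First attempt.** Choose injections $e_\gamma:\gamma\to\omega$ for $\gamma<\omega_1$ and put
$$D_{\gamma,m}=\{\alpha<\gamma:e_\gamma(\alpha)<m\}\cup\{\gamma\}.$$
These sets are finite. Every finite $x\subseteq\omega_1$ is contained in one of them: choose $\gamma$ above $x$ and then $m$ large. But the VC-dimension can be infinite. List all pairs $(k_j,t_j)$ with $k_j<\omega$ and $t_j\subseteq k_j$. At $\gamma=\omega+j$, let $e_\gamma$ be the identity on $t_j$ and send all other $\alpha<\gamma$ injectively into $\omega\setminus k_j$. Then $D_{\omega+j,k_j}\cap k_j=t_j$. So each set $\{0,\dots,k-1\}$ is shattered.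

**What would suffice.** Suppose that we have sets $S_\gamma(B)\subseteq\gamma$, for $B$ in the lower family, such that
$$\alpha\in S_\gamma(B)\ \Longrightarrow\ S_\alpha(B)=S_\gamma(B)\cap\alpha. \tag{1}$$
In our small instance, let $\{S_\gamma(m)\cup\{\gamma\}\}$ shatter $s$, assume that $S_a(m)$ increases with $m$, and let $a=\max s$. By (1), a member $S_\gamma(m)\cup\{\gamma\}$ that contains $a$ meets $s\setminus\{a\}$ in $S_a(m)\cap s$, whatever $\gamma$ is. So $s\setminus\{a\}$ is shattered by the chain $\{S_a(m):m<\omega\}$, it has at most one point, and $|s|\le2$. Thus the task is to obtain the coherence (1).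

**Second attempt: walks.** Put $C_0=\emptyset$, $C_{\beta+1}=\{\beta\}$, and let $C_\gamma$ be club in $\gamma$ for limit $\gamma$. Write $C_\gamma[\eta]$ for the $\eta$-th element of $C_\gamma$. To walk from $\gamma$ down to $\alpha<\gamma$, step to $\min(C_\gamma\setminus\alpha)$ and repeat until $\alpha$ is reached. Let $w^0_\gamma(\alpha)$ be the set of indices $\eta$ used on the way, and let $S^0_\gamma(B)=\{\alpha<\gamma:w^0_\gamma(\alpha)\subseteq B\}$.

This does not give (1). Take $C_\omega=\omega$ and, for $\gamma=\omega+\omega$, take $C_\gamma=\{5\}\cup\{\omega+k:1\le k<\omega\}$. Let $B=\{0,1\}$. From $\omega$, each $m<\omega$ is reached in one step of index $m$, so $S^0_\omega(B)=\{0,1\}$. From $\gamma$, the point $5=C_\gamma[0]$ costs only the index $0$, and from $5$ one descends by successor steps of index $0$, so $0,\dots,5\in S^0_\gamma(B)$. Also $\omega\in S^0_\gamma(B)$, by the walk $\gamma\to\omega+1\to\omega$ with indices $1,0$. But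
$$S^0_\gamma(B)\cap\omega=\{0,\dots,5\}\ne\{0,1\}=S^0_\omega(B).$$

**What goes wrong, and the repair.** Seen from $\gamma$, the point $5$ is cheap; seen from $\omega+1=C_\gamma[1]$ it is expensive. The repair is to raise the price of $C_\gamma[1]$ at $\gamma$: the point $C_\gamma[\eta+1]$ may enter only when $C_\gamma[\eta]$ has already entered and is also visible from $C_\gamma[\eta+1]$. So we replace the index $\eta+1$ by a label that encodes three demands: the index $\eta+1$, the label of $C_\gamma[\eta]$, and all labels on the walk from $C_\gamma[\eta+1]$ to $C_\gamma[\eta]$. In the example, with labels combined by $\max$, the label of $m$ in $C_\omega$ is still $m$, the walk from $\omega+1$ to $5$ carries the labels $\{0,5\}$, and the new label of $\omega+1$ in $C_\gamma$ is $\max\{1,0,0,5\}=5$. Now $\omega$ enters $S_\gamma(\{0,\dots,m-1\})$ only when $m\ge6$, and for $m=6$ both $S_\gamma(m)\cap\omega$ and $S_\omega(m)$ equal $\{0,\dots,5\}$.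

Two issues arise when we go above $\omega$.

*Limit indices.* If $\eta$ is a limit, there is no preceding point, and infinitely many earlier demands cannot be put into a finite set. Here $\square_\kappa$ enters: if $\gamma'=C_\gamma[\eta]$ with $\eta$ a limit, then $C_{\gamma'}=C_\gamma\cap\gamma'$, so the views from $\gamma$ and from $\gamma'$ agree below $\gamma'$ with no demand at all. The label may be reset to $\eta$.

*Many demands, one point.* For a general $\mathcal F$ we cannot combine labels by $\max$, and it is not harmless to replace a point by a finite set of demands. Let $X=\{0,1,2\}$ and $\mathcal G=\{X,X\setminus\{0\},X\setminus\{1\},X\setminus\{2\}\}$. Then $\mathrm{VC}(\mathcal G)=1$, since no member misses two points. But the two conditions $\{0,2\}\subseteq B$ and $\{1,2\}\subseteq B$ take all four truth patterns: both hold for $B=X$, only the second for $X\setminus\{0\}$, only the first for $X\setminus\{1\}$, neither for $X\setminus\{2\}$. So we carry through the induction a function $d$ that encodes "$x\subseteq B$" as a single membership "$d(x)\in B$".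

## 6. Coded systems and the proof of Theorem 2

**Definition (coded system).** Fix an infinite cardinal $\theta$. A *coded system* is a triple $(Y,\mathcal F,d)$ with $\mathcal F\subseteq[Y]^{<\theta}$ and $d$ a function from nonempty finite subsets of $Y$ to $Y$ such that
$$d(x)\in B\iff x\subseteq B\qquad\text{for all }B\in\mathcal F\text{ and all nonempty finite }x\subseteq Y. \tag{2}$$

Example: $(\theta,\mathcal F_0,\max)$ with $\mathcal F_0=\{\alpha:\alpha<\theta\}$, since $\max x<\alpha$ iff $x\subseteq\alpha$. A bijection $Y\to Y'$ carries a coded system on $Y$ to one on $Y'$, with the same cofinality and VC-dimension.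

**Proposition 7.** Let $\kappa\ge\theta$ be a cardinal with $\square_\kappa$, let $\lambda$ be infinite, and let $(\kappa,\mathcal F,d)$ be a coded system with $\mathcal F$ $\lambda$-cofinal. Then there is a coded system $(\kappa^+\times\kappa,\mathcal F',d')$ with $\mathcal F'$ $\lambda$-cofinal and $\mathrm{VC}(\mathcal F')\le\mathrm{VC}(\mathcal F)+1$.

**Proof of Theorem 2 from Proposition 7.** *Lower bound.* A $\mathrm{cof}(\theta)$-cofinal family is $(n+2)$-cofinal because $\mathrm{cof}(\theta)\ge\omega>n+2$. Apply Lemma 5 with $\kappa=\theta$.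

*Upper bound.* Start from $(\theta,\mathcal F_0,\max)$, which is $\mathrm{cof}(\theta)$-cofinal with $\mathrm{VC}(\mathcal F_0)\le1$ (Section 2). Apply Proposition 7 with $\lambda=\mathrm{cof}(\theta)$ successively for $\kappa=\theta,\theta^+,\dots,\theta^{+(n-1)}$, each time transferring the result along a bijection $\kappa^+\times\kappa\to\kappa^+$. After $n$ steps we have a $\mathrm{cof}(\theta)$-cofinal family in $[\theta^{+n}]^{<\theta}$ of VC-dimension at most $n+1$. $\square$

**Proof of Proposition 7.** Fix a $\square_\kappa$-sequence, and put $C_{\beta+1}=\{\beta\}$ and $C_0=\emptyset$. Let $C_\gamma[\eta]$ be the $\eta$-th element of $C_\gamma$, for $\eta<\mathrm{otp}(C_\gamma)\le\kappa$.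

**Step 1: define labels and walks.** The aim is to write down the repaired prices of Section 5. By recursion on $\gamma<\kappa^+$ define $\ell_\gamma:\mathrm{otp}(C_\gamma)\to\kappa$ and finite sets $w_\gamma(\alpha)\subseteq\kappa$ for $\alpha\le\gamma$:

* $\ell_\gamma(\eta)=\eta$ if $\eta=0$ or $\eta$ is a limit;
* $\ell_\gamma(\eta+1)=d\big(\{\eta+1,\ell_\gamma(\eta)\}\cup w_{C_\gamma[\eta+1]}(C_\gamma[\eta])\big)$;
* $w_\gamma(\gamma)=\emptyset$; for $\alpha<\gamma$, if $\min(C_\gamma\setminus\alpha)=C_\gamma[\eta]$, then $w_\gamma(\alpha)=\{\ell_\gamma(\eta)\}\cup w_{C_\gamma[\eta]}(\alpha)$.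

The minimum exists because $C_\gamma$ is cofinal in $\gamma$ for limit $\gamma$ and $C_{\beta+1}=\{\beta\}$. Only values $w_{\gamma'}$ with $\gamma'<\gamma$ are used, and within $\ell_\gamma$ we recurse on $\eta$, so the definition is sound. The values $\ell_\gamma(\eta)$ lie in $\kappa$ because $\eta<\kappa$. By induction each $w_\gamma(\alpha)$ is finite, and it is nonempty if $\alpha<\gamma$.

Unrolling the recursion: for $\alpha<\gamma$ there is a walk $\gamma=\gamma_0>\gamma_1>\dots>\gamma_r=\alpha$ with $\gamma_{j+1}=\min(C_{\gamma_j}\setminus\alpha)=C_{\gamma_j}[\eta_j]$, and $w_\gamma(\alpha)=\{\ell_{\gamma_j}(\eta_j):j<r\}$.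

For $B\in\mathcal F$ put
$$S_\gamma(B)=\{\alpha<\gamma:w_\gamma(\alpha)\subseteq B\},\qquad \bar S_\gamma(B)=S_\gamma(B)\cup\{\gamma\}.$$

**Step 2: limit indices cost nothing.** This is where square is used. We claim:
$$\text{if }\eta<\mathrm{otp}(C_\gamma)\text{ is a limit and }\gamma'=C_\gamma[\eta],\text{ then }w_\gamma(\alpha)=w_{\gamma'}(\alpha)\text{ for all }\alpha<\gamma'. \tag{3}$$
Since $C_\gamma$ is closed in $\gamma$, $\gamma'=\sup_{\zeta<\eta}C_\gamma[\zeta]$ is a limit point of $C_\gamma$ below $\gamma$, so $C_{\gamma'}=C_\gamma\cap\gamma'$. Hence $\mathrm{otp}(C_{\gamma'})=\eta$ and $C_{\gamma'}[\zeta]=C_\gamma[\zeta]$ for $\zeta<\eta$. The value $\ell_\gamma(\zeta)$ depends only on $\zeta$ and on the elements of $C_\gamma$ with index at most $\zeta$, so induction on $\zeta$ gives $\ell_{\gamma'}(\zeta)=\ell_\gamma(\zeta)$ for $\zeta<\eta$. For $\alpha<\gamma'$, the set $C_{\gamma'}$ is cofinal in $\gamma'$, so $\min(C_\gamma\setminus\alpha)=\min(C_{\gamma'}\setminus\alpha)$, with the same index. By the definition of $w$, (3) follows.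

**Step 3: what a label in $B$ guarantees.** We read off the encoded demands. Let $B\in\mathcal F$. Then
$$\ell_\gamma(\eta)\in B\ \Longrightarrow\ \eta\in B, \tag{4}$$
$$\ell_\gamma(\eta+1)\in B\ \Longrightarrow\ \ell_\gamma(\eta)\in B\ \text{ and }\ C_\gamma[\eta]\in S_{C_\gamma[\eta+1]}(B). \tag{5}$$
For $\eta=0$ or $\eta$ a limit, (4) is trivial. If $\ell_\gamma(\eta+1)\in B$, then (2) says that $\{\eta+1,\ell_\gamma(\eta)\}\cup w_{C_\gamma[\eta+1]}(C_\gamma[\eta])\subseteq B$. This gives (4) for successor indices and also (5).

**Step 4: coherence.** This is property (1).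

**Lemma 8.** If $B\in\mathcal F$ and $\alpha\in S_\gamma(B)$, then $S_\alpha(B)=S_\gamma(B)\cap\alpha$.

*Proof.* Induction on $\gamma$; assume the lemma for all smaller ordinals.

*Claim: if $\ell_\gamma(\eta)\in B$ and $\beta=C_\gamma[\eta]$, then $S_\gamma(B)\cap\beta=S_\beta(B)$.* We prove this by induction on $\eta$.

If $\eta=0$, then every $\xi<\beta$ has $\min(C_\gamma\setminus\xi)=\beta$, so $w_\gamma(\xi)=\{\ell_\gamma(0)\}\cup w_\beta(\xi)$. As $\ell_\gamma(0)\in B$, we get $\xi\in S_\gamma(B)$ iff $\xi\in S_\beta(B)$.

If $\eta$ is a limit, then by (3) $w_\gamma$ and $w_\beta$ agree below $\beta$.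

If $\eta=\zeta+1$, let $\beta^-=C_\gamma[\zeta]$. By (5), $\ell_\gamma(\zeta)\in B$ and $\beta^-\in S_\beta(B)$. We compare $S_\gamma(B)$ and $S_\beta(B)$ below $\beta$ in three parts. Below $\beta^-$: the induction on $\eta$ gives $S_\gamma(B)\cap\beta^-=S_{\beta^-}(B)$, and the lemma for $\beta<\gamma$, applied to $\beta^-\in S_\beta(B)$, gives $S_\beta(B)\cap\beta^-=S_{\beta^-}(B)$; so they agree. At $\beta^-$: we know $\beta^-\in S_\beta(B)$, and $w_\gamma(\beta^-)=\{\ell_\gamma(\zeta)\}\subseteq B$, so $\beta^-$ lies in both. For $\beta^-<\xi<\beta$: $\min(C_\gamma\setminus\xi)=\beta$, so $w_\gamma(\xi)=\{\ell_\gamma(\eta)\}\cup w_\beta(\xi)$ with $\ell_\gamma(\eta)\in B$, and they agree at $\xi$. This proves the claim.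

Now let $\alpha\in S_\gamma(B)$ and $\beta=C_\gamma[\eta]=\min(C_\gamma\setminus\alpha)$. Since $w_\gamma(\alpha)=\{\ell_\gamma(\eta)\}\cup w_\beta(\alpha)\subseteq B$, the claim applies: $S_\gamma(B)\cap\beta=S_\beta(B)$. If $\alpha=\beta$ we are done. If $\alpha<\beta$, then $\alpha\in S_\beta(B)$, and the lemma for $\beta$ gives $S_\alpha(B)=S_\beta(B)\cap\alpha=S_\gamma(B)\cap\alpha$. $\square$

We use the lemma in the following form:
$$\text{if }a\in\bar S_\gamma(B)\text{ and }\alpha\le a,\text{ then }\ \alpha\in\bar S_\gamma(B)\iff w_a(\alpha)\subseteq B. \tag{6}$$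
If $\alpha=a$, both sides hold, as $w_a(a)=\emptyset$. Let $\alpha<a$; then $\alpha<\gamma$, so the left side says $\alpha\in S_\gamma(B)$. If $a=\gamma$, (6) is the definition of $S_\gamma(B)$. If $a<\gamma$, then $a\in S_\gamma(B)$, so $S_a(B)=S_\gamma(B)\cap a$ by Lemma 8, and $\alpha\in S_\gamma(B)$ iff $\alpha\in S_a(B)$ iff $w_a(\alpha)\subseteq B$.

**Step 5: the new family.** Put
$$\mathcal F'=\{\bar S_\gamma(B)\times B:\ \gamma<\kappa^+,\ B\in\mathcal F\}.$$
The factor $B$ is there so that codes, which are points of $\kappa$, have a place to live. Four things remain: sizes, cofinality, coding, VC-dimension.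

**Step 6: members of $\mathcal F'$ have size $<\theta$.** Let $\alpha\in S_\gamma(B)$, with walk $\gamma=\gamma_0>\dots>\gamma_r=\alpha$ and indices $\eta_j$. All labels $\ell_{\gamma_j}(\eta_j)$ are in $B$, so all $\eta_j\in B$ by (4). Given $\gamma$, the finite sequence $(\eta_0,\dots,\eta_{r-1})$ from $B$ determines $\alpha$. If $\theta>\omega$, then $|S_\gamma(B)|\le|B|+\omega<\theta$. If $\theta=\omega$, then $B$ is finite. Consider the tree of all finite sequences $(\eta_0,\dots,\eta_{r-1})$ from $B$ for which $\gamma_0=\gamma$ and $\gamma_{j+1}=C_{\gamma_j}[\eta_j]$ are defined at each step. It is finitely branching, and it has no infinite branch because the ordinals $\gamma_j$ decrease. By König's lemma it is finite, so $S_\gamma(B)$ is finite. In both cases $|\bar S_\gamma(B)\times B|<\theta$.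

**Step 7: $\mathcal F'$ is $\lambda$-cofinal.** First, $\lambda\le\kappa$: otherwise the set $\kappa$ would be contained in a member of $\mathcal F$, but members have size $<\theta\le\kappa$. Let $x\subseteq\kappa^+\times\kappa$ with $|x|<\lambda$. Then $|x|<\kappa$, so there is $\gamma<\kappa^+$ above all first coordinates of $x$. The set
$$W=\bigcup_{(\alpha,\zeta)\in x}\big(w_\gamma(\alpha)\cup\{\zeta\}\big)$$
is a union of $|x|$ finite sets. It is finite if $x$ is finite, and has size at most $|x|$ otherwise; since $\lambda$ is infinite, $|W|<\lambda$. Choose $B\in\mathcal F$ with $W\subseteq B$. For $(\alpha,\zeta)\in x$ we have $\alpha\in S_\gamma(B)$ and $\zeta\in B$. So $x\subseteq\bar S_\gamma(B)\times B$.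

**Step 8: $\mathcal F'$ is coded.** For nonempty finite $x\subseteq\kappa^+\times\kappa$ let $\beta$ be the largest first coordinate occurring in $x$, and put
$$d'(x)=\Big(\beta,\ d\Big(\bigcup_{(\alpha,\zeta)\in x}\big(w_\beta(\alpha)\cup\{\zeta\}\big)\Big)\Big).$$
Let $B'=\bar S_\gamma(B)\times B$. If $\beta\notin\bar S_\gamma(B)$, then $d'(x)\notin B'$ and $x\not\subseteq B'$. If $\beta\in\bar S_\gamma(B)$, then by (2), $d'(x)\in B'$ iff $\zeta\in B$ and $w_\beta(\alpha)\subseteq B$ for all $(\alpha,\zeta)\in x$. By (6) with $a=\beta$, this says that $\zeta\in B$ and $\alpha\in\bar S_\gamma(B)$ for all $(\alpha,\zeta)\in x$, that is, $x\subseteq B'$. So (2) holds for $(\kappa^+\times\kappa,\mathcal F',d')$.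

**Step 9: the VC-dimension goes up by at most $1$.** Let $s$ with $|s|=k+1$ be shattered by $\mathcal F'$; we find a set of size $k$ shattered by $\mathcal F$. Choose $(a,\xi)\in s$ with $a$ the largest first coordinate, and let $s^-=s\setminus\{(a,\xi)\}$. For $q=(\alpha,\zeta)\in s^-$ put $v(q)=d(w_a(\alpha)\cup\{\zeta\})$. For each $t\subseteq s^-$ choose $B'_t=\bar S_{\gamma_t}(B_t)\times B_t\in\mathcal F'$ with $B'_t\cap s=t\cup\{(a,\xi)\}$. Then $a\in\bar S_{\gamma_t}(B_t)$, so by (6) and (2), for $q=(\alpha,\zeta)\in s^-$,
$$q\in t\iff q\in B'_t\iff w_a(\alpha)\cup\{\zeta\}\subseteq B_t\iff v(q)\in B_t.$$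
Note that $v$ does not depend on $t$; this is what coherence buys. If $q\ne q'$ are in $s^-$, then taking $t=\{q\}$ gives $v(q)\in B_t$ and $v(q')\notin B_t$, so $v$ is injective on $s^-$. Given $u\subseteq v[s^-]$, take $t=\{q\in s^-:v(q)\in u\}$; then $B_t\cap v[s^-]=u$. So $v[s^-]$, of size $k$, is shattered by $\mathcal F$, and $k\le\mathrm{VC}(\mathcal F)$. This proves Proposition 7, and with it Theorem 2. $\square$

## 7. An ultrafilter in place of the pigeonhole: proof of Theorem 3

In the proof of Lemma 5 each new point of the shattered set costs one successor cardinal. The set $s_\beta$ depends on $\beta$, and to make it constant by counting we must look for it inside $\kappa^{+(n-1)}$, where there are fewer finite sets than there are $\beta$'s. So on $\theta^{+n}$ this argument stops at $n+1$ points, however cofinal the family is.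

With an ultrafilter we need not move to a smaller cardinal. We average the sets $A(\beta)$ over $\beta$ and obtain a new family on the same $\kappa$. The danger is size: an ultrafilter average of small sets can be large. For a nonprincipal ultrafilter on $\omega$ and $A(\beta)=\{0,\dots,\beta\}$, every $b$ belongs to $A(\beta)$ for almost all $\beta$, so the average of these finite sets is all of $\omega$. What controls the size is Lemma 5 itself: if $\mathcal F$ has finite VC-dimension $d$, an average can exceed the original sizes by only about $d$ successor cardinals, and a singular $\theta$ leaves room for that.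

**Proof of Theorem 3.** Write $\theta=\sup_{i<\mu}\theta_i$ with infinite cardinals $\theta_i<\theta$, increasing in $i$. We prove the first assertion by induction on $N$, for all families at once. For $N=1$ it says $\mathrm{VC}(\mathcal F)\ge0$, which is trivial.

Let $N\ge2$, and let $\mathcal F\subseteq[\kappa]^{<\theta}$ be $N$-cofinal. If $\mathrm{VC}(\mathcal F)$ is infinite we are done, so let $\mathrm{VC}(\mathcal F)=d<\infty$. For $A:\kappa\to\mathcal F$ let
$$Z_A=\{b<\kappa:\{\beta<\kappa:b\in A(\beta)\}\in U\},$$
$$\mathcal F^*=\{Z_A:\ A:\kappa\to\mathcal F\text{ and }\{\beta<\kappa:\beta\in A(\beta)\}\in U\}.$$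

**Step (a): $\mathcal F^*\subseteq[\kappa]^{<\theta}$.** This makes the induction hypothesis applicable to $\mathcal F^*$. Given $A$, let $g(\beta)=\min\{i<\mu:|A(\beta)|\le\theta_i\}$. By (U2) there is $i<\mu$ with $X'=\{\beta:|A(\beta)|\le\theta_i\}\in U$. Let $\mathcal F_i=\{D\in\mathcal F:|D|\le\theta_i\}$. If $r\subseteq Z_A$ is finite, then
$$X'\cap\bigcap_{b\in r}\{\beta:b\in A(\beta)\}\in U$$
is nonempty, and for any $\beta$ in it, $r\subseteq A(\beta)\in\mathcal F_i$. So every finite subset of $Z_A$ is contained in a member of $\mathcal F_i$.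

Suppose $|Z_A|\ge(\theta_i^+)^{+d}$, and let $Z'\subseteq Z_A$ have exactly this size. Then $\mathcal F_i|Z'$ is an $\omega$-cofinal family of subsets of $Z'$ of size $<\theta_i^+$. Lemma 5, with $\theta_i^+$ for $\kappa$ and $d$ for $n$, gives $\mathrm{VC}(\mathcal F)\ge\mathrm{VC}(\mathcal F_i|Z')\ge d+1$, a contradiction. So $|Z_A|<(\theta_i^+)^{+d}$, that is, $|Z_A|\le\theta_i^{+d}$. This is less than $\theta$ because a singular cardinal is a limit cardinal.

**Step (b): $\mathcal F^*$ is $(N-1)$-cofinal.** One unit of cofinality is spent on the point $\beta$. Let $|s|\le N-2$. For each $\beta<\kappa$ the set $s\cup\{\beta\}$ has at most $N-1$ points, so we may choose $A(\beta)\in\mathcal F$ with $s\cup\{\beta\}\subseteq A(\beta)$. Then $\{\beta:\beta\in A(\beta)\}=\kappa\in U$, so $Z_A\in\mathcal F^*$. For $b\in s$ also $\{\beta:b\in A(\beta)\}=\kappa\in U$, so $s\subseteq Z_A$. (In particular $\mathcal F^*$ is nonempty.)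

**Step (c): $\mathrm{VC}(\mathcal F)\ge\mathrm{VC}(\mathcal F^*)+1$.** The spent unit is regained as a new point of a shattered set, as in Lemma 5. Let a finite $s$ be shattered by $\mathcal F^*$, say $Z_{A_t}\cap s=t$ with $Z_{A_t}\in\mathcal F^*$, for $t\subseteq s$. Let
$$X=\{\beta<\kappa:\ \text{for all }t\subseteq s,\ \beta\in A_t(\beta)\text{ and }A_t(\beta)\cap s=t\}.$$
Then $X\in U$, because $X$ is a finite intersection of sets in $U$: the sets $\{\beta:\beta\in A_t(\beta)\}$; for $b\in t$ the sets $\{\beta:b\in A_t(\beta)\}$, which are in $U$ since $b\in Z_{A_t}$; and for $b\in s\setminus t$ the sets $\{\beta:b\notin A_t(\beta)\}$, which are in $U$ since $b\notin Z_{A_t}$ and $U$ is an ultrafilter.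

Fix $\beta_0\in X$. The set $s\cup\bigcup_{t\subseteq s}A_t(\beta_0)$ has size $<\theta$, while $|X|\ge\theta$ by (U1). So there is $\beta\in X$ outside it. For every $t\subseteq s$,
$$A_t(\beta)\cap(s\cup\{\beta\})=t\cup\{\beta\},\qquad A_t(\beta_0)\cap(s\cup\{\beta\})=t.$$
So $s\cup\{\beta\}$, of size $|s|+1$, is shattered by $\mathcal F$.

**Step (d): conclusion.** By (a), (b) and the induction hypothesis, $\mathrm{VC}(\mathcal F^*)\ge N-2$. By (c), $\mathrm{VC}(\mathcal F)\ge N-1$. Finally, an $\omega$-cofinal family is $N$-cofinal for every finite $N$, so its VC-dimension is infinite. $\square$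

## 8. $L$, strongly compact cardinals and $0^\#$: proof of Theorem 1

**Part 1.** If $V=L$, then $\square_\kappa$ holds for all infinite $\kappa$ by Jensen's theorem, so Theorem 2 applies to every infinite $\theta$ and every $n$. Since $L$ is an inner model of ZFC, the consistency of ZFC implies that of ZFC + $V=L$, hence that of the statement.

**Part 2.** Recall that an uncountable cardinal $\chi$ is *strongly compact* if every $\chi$-complete filter extends to a $\chi$-complete ultrafilter. Let $\theta$ be singular and $\mu=\mathrm{cof}(\theta)<\chi<\theta$. (For instance $\theta=\chi^{+\omega}$ has cofinality $\omega<\chi$.) We build $U$ as in Theorem 3 on $\kappa=\theta^+$. The filter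
$$\{X\subseteq\theta^+:|\theta^+\setminus X|\le\theta\}$$
is $\theta^+$-complete, since a union of at most $\theta$ sets of size at most $\theta$ has size at most $\theta$. In particular it is $\chi$-complete, so it extends to a $\chi$-complete ultrafilter $U$ on $\theta^+$. A set of size at most $\theta$ has its complement in $U$, so it is not in $U$; all members of $U$ have size $\theta^+$, and (U1) holds. For (U2), let $g:\theta^+\to\mu$. The sets $g^{-1}\{i\}$, $i<\mu$, partition $\theta^+$ into $\mu<\chi$ pieces, and if none were in $U$, the intersection of their complements, which is empty, would be in $U$ by $\chi$-completeness. So $g$ is constant on a set in $U$.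

By Theorem 3 every $\omega$-cofinal $\mathcal F\subseteq[\theta^+]^{<\theta}$ has infinite VC-dimension, that is, $\mathrm{VCcof}(\omega,\theta,\theta^+)=\infty$. Let $n\ge1$. Since $\mathrm{cof}(\theta)\ge\omega$ and $\theta^{+n}\ge\theta^+$, monotonicity in $\lambda$ and $\kappa$ gives $\mathrm{VCcof}(\mathrm{cof}(\theta),\theta,\theta^{+n})=\infty\ne n+1$. So in a model of ZFC with a strongly compact cardinal the statement of part 1 is false.

**Part 3.** Let $\theta$ be singular with $\mathrm{VCcof}(\mathrm{cof}(\theta),\theta,\theta^+)\ne2$. By Theorem 2 with $n=1$, $\square_\theta$ fails.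

Suppose $0^\#$ does not exist. Jensen's covering lemma (Devlin–Jensen, *Marginalia to a theorem of Silver*, 1975) says that then every uncountable set of ordinals is contained in a set in $L$ of the same cardinality. It follows that $(\theta^+)^L=\theta^+$. To see this, let $\delta=(\theta^+)^L$ and suppose $\delta<\theta^+$. Then $|\delta|=\theta$. The cofinality of $\delta$ is a regular cardinal at most $\theta$, and $\theta$ is singular, so $\mathrm{cof}(\delta)<\theta$. Choose a cofinal $X\subseteq\delta$ of size $\mathrm{cof}(\delta)$. Since $\theta$ is singular, $\omega_1<\theta$. Enlarging $X$ by $\omega_1$ points below $\delta$ if necessary and applying covering, we get $Y\in L$ with $X\subseteq Y\subseteq\delta$ and $|Y|<\theta$ (intersect the covering set with $\delta\in L$). In $L$, $\delta$ is regular and $Y$ is cofinal in it, so $Y$ has order type $\delta$. Hence $|Y|=|\delta|=\theta$, a contradiction.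

Now $\theta$ is a cardinal in $L$, and $\square_\theta$ holds in $L$, witnessed by some sequence of length $(\theta^+)^L=\theta^+$. Being club in $\gamma$, having order type at most $\theta$, being a limit point, and the coherence condition are all absolute between $L$ and $V$. So this sequence witnesses $\square_\theta$ in $V$, which we have just refuted. Therefore $0^\#$ exists. $\square$

For $n=0$ no failure is possible: Theorem 2 with $n=0$ has empty hypothesis, in agreement with the computation in Section 2.

## 9. All values of $\lambda$: proof of Theorem 4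

Let $\theta$ be singular, $n<\omega$, $1\le\lambda\le\theta$.

**Upper bound $\lambda-1$ for finite $\lambda$.** The family $[\theta^{+n}]^{<\lambda}\subseteq[\theta^{+n}]^{<\theta}$ is $\lambda$-cofinal and shatters no set of size $\lambda$.

**Lower bound $\lambda-1$ for $\lambda\le n+2$.** For $\lambda=1$ it is trivial. For $2\le\lambda\le n+2$ let $m=\lambda-2\le n$. Restrict a $\lambda$-cofinal $\mathcal F\subseteq[\theta^{+n}]^{<\theta}$ to $\theta^{+m}\subseteq\theta^{+n}$. The restriction is $(m+2)$-cofinal with members of size $<\theta$, so Lemma 5 gives $\mathrm{VC}(\mathcal F)\ge m+1=\lambda-1$. With the upper bound, the value is $\lambda-1$.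

**The case $\lambda>\mathrm{cof}(\theta)$.** Then $\lambda\ge\mathrm{cof}(\theta)^+$. The restriction to $\theta$ of a $\lambda$-cofinal family is $\mathrm{cof}(\theta)^+$-cofinal in $[\theta]^{<\theta}$, so Lemma 6 gives the value $\infty$.

**The case $n+2\le\lambda\le\mathrm{cof}(\theta)$ under the squares.** A $\lambda$-cofinal family is $(n+2)$-cofinal, so Lemma 5 gives at least $n+1$. By monotonicity in $\lambda$ and Theorem 2,
$$\mathrm{VCcof}(\lambda,\theta,\theta^{+n})\le\mathrm{VCcof}(\mathrm{cof}(\theta),\theta,\theta^{+n})=n+1.$$

**The case of an ultrafilter.** Let $n\ge1$ and let $\theta^{+n}$ carry $U$ as in Theorem 3. For finite $\lambda$, Theorem 3 with $N=\lambda$ gives at least $\lambda-1$, and the upper bound was shown above. For infinite $\lambda$, a $\lambda$-cofinal family is $\omega$-cofinal, and Theorem 3 gives $\infty$.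

If $\mathrm{cof}(\theta)<\chi<\theta$ with $\chi$ strongly compact, such an ultrafilter exists on every $\theta^{+n}$ with $n\ge1$. Let $U$ be the ultrafilter on $\theta^+$ built in Section 8, and put $U'=\{X\subseteq\theta^{+n}:X\cap\theta^+\in U\}$. This is an ultrafilter on $\theta^{+n}$. Its members have size at least $\theta^+$, which gives (U1). For $g:\theta^{+n}\to\mathrm{cof}(\theta)$, the restriction $g\restriction\theta^+$ is constant on a set in $U$, and that set belongs to $U'$, which gives (U2). $\square$
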